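\title{Downward closure in the recursive spectra of model complete flat strongly minimal theories}

\begin{abstract}
Let $T$ be a model complete strongly minimal theory with a flat pregeometry which is not $\aleph_0$-categorical, and let $\mathcal{M}_0\preceq\mathcal{M}_1\preceq\dots\preceq\mathcal{M}_\omega$ be its countable models. We prove that if $\mathcal{M}_k$ has a recursive presentation for some finite $k$, then so does $\mathcal{M}_j$ for every $j<k$. Hence none of the sets $\{1\}$, $\{2\}$, $\{0,2\}$, $\{1,2\}$ is the spectrum of recursive models of such a theory, which settles a problem of Andrews and Mermelstein, and together with the known examples this determines all spectra in the class. The proof has two independent parts. A priority argument copies $\mathcal{M}_j$ out of a recursive presentation of $\mathcal{M}_k$ once an infinite computably enumerable subset of $\mathcal{M}_j$ is available. A counting argument in finite closed subsets shows that flatness always provides such a subset.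
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Spectra of recursive models}

Throughout, theories are complete and countable. A theory $T$ with infinite models is \emph{strongly minimal} if in every model of $T$ every subset of the universe that is definable with parameters is finite or cofinite. An element $b$ of a model is \emph{algebraic} over a set $A$, written $b\in\operatorname{acl}(A)$, if it satisfies a formula with parameters from $A$ that has only finitely many solutions.

A \emph{pregeometry} is a set $X$ with a closure operator $\operatorname{cl}$ of finite character (if $b\in\operatorname{cl}(A)$ then $b\in\operatorname{cl}(A_0)$ for a finite $A_0\subseteq A$) which satisfies the exchange principle (if $b\in\operatorname{cl}(A\cup\{a\})\setminus\operatorname{cl}(A)$ then $a\in\operatorname{cl}(A\cup\{b\})$). A set is \emph{independent} if none of its elements lies in the closure of the others. As in linear algebra, all maximal independent subsets of a set $A$, its \emph{bases}, have the same cardinality $\dim(A)$. In a model of a strongly minimal theory, $\operatorname{acl}$ is a pregeometry.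

Let $T$ be strongly minimal and not $\aleph_0$-categorical. By the Baldwin--Lachlan theorem the countable models of $T$ are characterized by their dimension, and they form a chain
\[
\mathcal{M}_0\preceq\mathcal{M}_1\preceq\dots\preceq\mathcal{M}_\omega ,
\]
where $\mathcal{M}_0$ is the prime model, $\mathcal{M}_k$ for $k\in\omega$ is the countable model of dimension $k$ over $\mathcal{M}_0$, and $\mathcal{M}_\omega$ is the countable saturated model. For nonzero vector spaces over $\mathbb{Q}$, for example, $\operatorname{acl}$ is linear span and $\mathcal{M}_k=\mathbb{Q}^{k+1}$.

A \emph{recursive presentation} of a countable structure $\mathcal{M}$ is a structure isomorphic to $\mathcal{M}$ whose universe is a computable subset of $\omega$ and whose atomic diagram is computable. The \emph{spectrum of recursive models} of $T$ is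
\[
\operatorname{SRM}(T)=\{k\in\omega+1:\ \mathcal{M}_k \text{ has a recursive presentation}\}.
\]
Algebraically the models $\mathcal{M}_k$ differ by one number only, and the spectrum records how far this number interferes with computability. For vector spaces over $\mathbb{Q}$ it does not interfere at all, and the spectrum is $\omega+1$.

\subsection{Flat pregeometries}\label{sub:flat}

A pregeometry is \emph{disintegrated} if, whenever $b\in\operatorname{cl}(A)$ for a nonempty set $A$, there is a single $a_0\in A$ with $b\in\operatorname{cl}(\{a_0\})$. For finite-dimensional closed sets $E_1,\dots,E_k$ put $E=\operatorname{cl}(E_1\cup\dots\cup E_k)$ and $E_s=\bigcap_{i\in s}E_i$ for $\emptyset\ne s\subseteq\{1,\dots,k\}$, and consider the inequality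
\begin{equation}\label{eq:flat}
\dim(E)\le\sum_{\emptyset\ne s\subseteq\{1,\dots,k\}}(-1)^{|s|+1}\dim(E_s).
\end{equation}
A pregeometry is \emph{flat} if it is not disintegrated and \eqref{eq:flat} holds for all such families. A strongly minimal theory is \emph{flat} if the pregeometry given by $\operatorname{acl}$ on a saturated (infinite-dimensional) model is flat.

The right side of \eqref{eq:flat} is what inclusion--exclusion would give if dimension counted elements. For $k=2$ the inequality holds in every pregeometry: extend a basis of $E_1\cap E_2$ to bases of $E_1$ and of $E_2$; their union spans $E$. In a disintegrated pregeometry \eqref{eq:flat} holds with equality for all $k$, because there $E=\bigcup_i E_i$ and the dimension of a closed set is the number of one-dimensional closed sets that it contains. In a vector space \eqref{eq:flat} fails: the four planes $x=0$, $y=0$, $z=0$, $x+y+z=0$ in a three-dimensional space meet pairwise in dimension $1$ and any three meet in $0$, so the right side is $4\cdot 2-6\cdot 1=2<3$. Thus a flat pregeometry has genuine dependences among three or more elements, but closed sets cannot meet each other as often as they do in linear algebra.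

\subsection{Results}

It is known from earlier work that each of the sets
\begin{equation}\label{eq:list}
[0,\alpha)\ \ (\alpha\in\omega+2),\qquad [0,n]\cup\{\omega\}\ \ (n\in\omega),\qquad \{\omega\}
\end{equation}
is $\operatorname{SRM}(T)$ for some model complete flat strongly minimal theory $T$. In every set on this list the finite part is an initial segment of $\omega$. The subsets of $\{0,1,2\}$ that are not initial segments are $\{1\}$, $\{2\}$, $\{0,2\}$ and $\{1,2\}$. The problem, posed by Andrews and Mermelstein \cite{AM}, is to decide for each of these four sets $S$ whether there is a model complete flat strongly minimal theory $T$ with $\operatorname{SRM}(T)=S$. The answer is negative in all four cases.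

\begin{theorem}\label{thm:main}
Let $T$ be a model complete flat strongly minimal theory which is not $\aleph_0$-categorical. If $k\in\omega\cap\operatorname{SRM}(T)$, then $j\in\operatorname{SRM}(T)$ for every $j<k$. That is, $\operatorname{SRM}(T)\cap\omega$ is an initial segment of $\omega$.
\end{theorem}

\begin{corollary}\label{cor:main}
None of $\{1\}$, $\{2\}$, $\{0,2\}$, $\{1,2\}$ is the spectrum of a model complete flat strongly minimal theory. The spectra of model complete flat strongly minimal theories are exactly the sets in \eqref{eq:list}.
\end{corollary}

\begin{proof}
Each of the four sets is contained in $\omega$ and is not an initial segment: $\{1\}$, $\{2\}$ and $\{1,2\}$ omit $0$, and $\{0,2\}$ omits $1$. By Theorem~\ref{thm:main}, the finite part of a spectrum is $\emptyset$, some $[0,n]$, or $\omega$. Without the element $\omega$ this gives $[0,\alpha)$ for $\alpha\le\omega$; with it, this gives $\{\omega\}$, $[0,n]\cup\{\omega\}$ and $[0,\omega+1)$. All these sets occur, by the earlier work quoted above.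
\end{proof}

One would guess downward closure because a copy $K$ of $\mathcal{M}_j$ sits inside any recursive presentation $M$ of $\mathcal{M}_k$, as the algebraic closure of part of a basis. If $K$ were a computably enumerable subset of $M$, we could list it without repetitions and pull the structure back to $\omega$. But algebraicity is not a property that a finite search can confirm, and the spectrum $\{\omega\}$ shows that the guess is false for $k=\omega$. For finite $k$, model completeness makes $K$ a limit of computable guesses. The task is to build a copy of $K$ from guesses that may be wrong. A wrong guess can be repaired if we possess an infinite supply of elements that certainly belong to $K$; producing this supply is the role of flatness. Section~\ref{sec:reduction} makes this division precise.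

\section{Reduction to two propositions}\label{sec:reduction}

\subsection{Conventions and standard facts}

The language is countable and effectively coded; this is implicit in the notion of a computable atomic diagram. Replacing functions and constants by their graphs, we assume that it is relational, $L=\{P_0,P_1,\dots\}$, with computable arities. This changes neither the definable sets nor $\operatorname{acl}$. It does not change which models have recursive presentations, since function values can be found by searching the graph. It preserves model completeness, since existential formulas translate to existential formulas. All models are infinite, so we take recursive presentations with universe $\omega$ and call them \emph{computable structures}. A formula \emph{over} $A$ is a formula with parameters from $A$.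

A theory $T$ is \emph{model complete} if every $L$-formula is equivalent modulo $T$ to an existential $L$-formula. No effective translation is assumed, and none will be needed.

We use the following facts about a strongly minimal theory $T$.
\begin{enumerate}
\item[(S1)] If $A\subseteq K\preceq M$, then $\operatorname{acl}(A)$ is the same in $K$ and in $M$. In particular $\operatorname{acl}(K)=K$ in $M$.
\item[(S2)] A formula $\theta(x)$ over $A$ with a solution outside $\operatorname{acl}(A)$ has infinitely many solutions, so its solution set is cofinite.
\item[(S3)] Tuples of the same length that are independent over $A$ have the same type over $A$; for $A=\emptyset$ the tuples may come from different models. (By (S2), an element outside $\operatorname{acl}(A\bar b)$ satisfies exactly the formulas over $A\bar b$ with cofinite solution set; now use induction on the length.)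
\item[(S4)] An elementary map between subsets $A$, $A'$ of models extends to an elementary bijection $\operatorname{acl}(A)\to\operatorname{acl}(A')$. With (S3), models of the same dimension are isomorphic.
\end{enumerate}
Let $\delta=\dim\mathcal{M}_0$. It is finite: otherwise every countable model would be infinite-dimensional, and $T$ would be $\aleph_0$-categorical. So $\dim\mathcal{M}_k=\delta+k$.

From computability theory we need the following. A relation on $\omega$ is $\Sigma^0_1$, or c.e., if it is computably enumerable; $\Pi^0_1$ if its complement is c.e.; and $\Sigma^0_2$ if it is obtained from a $\Pi^0_1$ relation by existential quantification. The $\Sigma^0_2$ relations include the $\Sigma^0_1$ and $\Pi^0_1$ relations and are closed under finite conjunction and existential quantification. A set is $\Delta^0_2$ if it and its complement are $\Sigma^0_2$. By the \emph{limit lemma}, if $K\subseteq\omega$ is $\Delta^0_2$ there is a computable $g\colon\omega^2\to\{0,1\}$ such that $\lim_u g(x,u)$ exists for all $x$ and equals $1$ exactly when $x\in K$. In a computable structure, the relation $M\models\chi(\bar b)$ for existential $\chi$ is c.e., uniformly in $\chi$ and $\bar b$.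

\subsection{Bounded formulas and prolific models}

A formula $\varphi(\bar x,y)$ is \emph{$N$-bounded} if $\forall\bar x\,\exists^{\le N}y\,\varphi(\bar x,y)$ holds, and \emph{bounded} if it is $N$-bounded for some $N$; it is a finitely-valued partial function of $\bar x$. Algebraicity is always witnessed by such a formula:
\begin{enumerate}
\item[(S5)] If $y\in\operatorname{acl}(\bar b)$, then some bounded $L$-formula is true of $(\bar b,y)$. (If $\varphi(\bar b,\cdot)$ has exactly $N$ solutions, one of them $y$, take $\varphi(\bar x,y)\wedge\exists^{\le N}z\,\varphi(\bar x,z)$.)
\end{enumerate}
Let $\Phi$ be a finite set of bounded formulas over a model $K$. A set $F$ is \emph{$\Phi$-closed} if $\bar x\in F$, $\varphi\in\Phi$ and $\varphi(\bar x,y)$ imply $y\in F$. The \emph{$\Phi$-closure} of $B$ is the least $\Phi$-closed superset of $B$. If $B\subseteq K\preceq M$, then by (S1) the $\Phi$-closure of $B$ computed in $M$ lies in $K$ and agrees with the one computed in $K$.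

\begin{definition}
A model $K$ is \emph{prolific} if there are a finite set $\Phi$ of bounded formulas over $K$ and a finite set $B\subseteq K$ whose $\Phi$-closure is infinite.
\end{definition}

For example, $\mathbb{Z}$ with the successor function is prolific: take $\Phi=\{y=x+1\}$ and $B=\{0\}$. The point of the definition is that $\Phi$ is finite. Finitely many formulas can be hard-coded into an algorithm, which may then apply them forever without having to decide whether any formula is bounded.

\begin{proposition}\label{prop:comp}
Let $T$ be model complete, strongly minimal and not $\aleph_0$-categorical. Let $j<k<\omega$, let $M\cong\mathcal{M}_k$ be computable, let $e_1,\dots,e_{\delta+k}$ be a basis of $M$, and let $K=\operatorname{acl}(e_1,\dots,e_{\delta+j})$. Then $\mathcal{M}_j\cong K\preceq M$, and if $K$ is prolific, then $\mathcal{M}_j$ has a recursive presentation.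
\end{proposition}

\begin{proposition}\label{prop:flat}
Let $T$ be a flat strongly minimal theory and let $K\models T$ be a countable model of finite dimension. Then $K$ is prolific.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $k\in\omega\cap\operatorname{SRM}(T)$ and $j<k$, and let $M\cong\mathcal{M}_k$ be computable. The model $K$ of Proposition~\ref{prop:comp} is countable of finite dimension $\delta+j$, so it is prolific by Proposition~\ref{prop:flat}. By Proposition~\ref{prop:comp}, $j\in\operatorname{SRM}(T)$.
\end{proof}

Proposition~\ref{prop:comp} does not use flatness and is proved in Section~\ref{sec:comp}. Proposition~\ref{prop:flat} uses neither model completeness nor computability and is proved in Sections~\ref{sec:ternary}--\ref{sec:count}. Both halves of the definition of flatness are needed for it.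

\begin{example}\label{ex:notprolific}
(a) Let $T$ be the theory of infinitely many distinct constants. It is disintegrated, so it satisfies \eqref{eq:flat}. No model $K$ is prolific. Given $\Phi$ and $B$, let $F$ consist of $B$ and the finitely many constants and parameters occurring in $\Phi$. Every permutation of $K$ fixing $F$ pointwise preserves the formulas in $\Phi$. If $\varphi(\bar x,y)$ held with $\bar x\in F$ and $y\notin F$, it would hold for all $y\notin F$, against boundedness. So the finite set $F$ is $\Phi$-closed.

(b) Let $T$ be the theory of nonzero vector spaces over the algebraic closure of $\mathbb{F}_p$. It is not disintegrated, but it violates \eqref{eq:flat}. No model $K$ is prolific. The scalars occurring in $\Phi$ lie in a finite field $\mathbb{F}_q$; let $F$ be the $\mathbb{F}_q$-span of $B$ and the parameters of $\Phi$. The $\mathbb{F}_q$-linear automorphisms of $K$ fixing $F$ pointwise preserve $\Phi$ and act transitively on the infinite set $K\setminus F$, so the finite set $F$ is $\Phi$-closed as in (a).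
\end{example}

\section{Computable copies of $\Delta^0_2$ substructures}\label{sec:comp}

A $\Delta^0_2$ substructure of a computable structure need not have a recursive presentation. Let $M=\omega$ with unary predicates $P_i=\{i\}$, and let $K$ be the complement of the halting set. From a computable copy of $K$ we could enumerate the $i$ with $P_i\ne\emptyset$, that is, $K$ itself. The trouble is that an element outside $K$ can have a property that no element of $K$ has. The hypothesis of the next lemma excludes this in a strong form.

\begin{lemma}\label{lem:copy}
Let $M$ be a computable structure with universe $\omega$, let $K\subseteq M$ be an infinite $\Delta^0_2$ set, and let $C\subseteq K$ be an infinite c.e.\ set. Suppose that every existential formula $\theta(x)$ over $K$ which has a solution in $M\setminus K$ has a solution in $C$. Then the substructure $K$ has a recursive presentation.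
\end{lemma}

We build the atomic diagram of a structure on symbols $v_0,v_1,\dots$ in finite pieces $D_0\subseteq D_1\subseteq\cdots$. At stage $s$ an assignment $h_s$ of elements of $M$ to finitely many $v_i$ satisfies $D_s$; in the limit it must become an isomorphism onto $K$. Consider $v_0$ alone. Suppose that we come to believe $h(0)\notin K$. We cannot retract $D_s$, but we may change $h$. If the belief is right, the formula ``$D_s$ can be satisfied with $v_0=x$'' has a solution in $C$. So we wait until either the belief changes or a new assignment $h'$ with $h'(0)\in C$ appears. In the second case $v_0$ is settled forever. When $v_i$ is repaired, we must leave alone $v_0,\dots,v_{i-1}$, so that $h$ converges, and the symbols that name the elements $j<i$ believed to be in $K$, so that the limit is onto. These protected values become parameters of the formula. The hypothesis applies only if they lie in $K$, so the wait also ends when the belief about one of them changes.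

\begin{proof}
Let $g$ be given by the limit lemma for $K$, and let $(C_u)_{u\in\omega}$ be a computable increasing sequence of finite sets with union $C$. Redefine $g(x,u)=1$ whenever $x\in C_u$; the limits do not change because $C\subseteq K$. We call $g(x,u)$ the \emph{belief} about $x$ at time $u$. An element of $C_u$ has belief $1$ at all times $\ge u$.

\smallskip
\noindent\emph{Construction.} After stage $s$ we have a number $r_s$, an injection $h_s\colon\{0,\dots,r_s-1\}\to\omega$, a time $t_s\ge s$, and a finite set $D_s$ of literals (atomic or negated atomic formulas) in $v_0,\dots,v_{r_s-1}$ which contains $v_i\ne v_l$ for $i<l<r_s$ and holds in $M$ under $v_i\mapsto h_s(i)$; we write $M\models D_s[h_s]$. Start with $r_0=t_0=0$ and $D_0=\emptyset$. At stage $s+1$ put $h=h_s$, $r=r_s$, $t=t_s$.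

\emph{Step 1 (repair).} If $g(h(i),t)=1$ for all $i<r$, put $u=t$ and go to Step 2. Otherwise let $i$ be least with $g(h(i),t)=0$; we say that $i$ \emph{triggers}. The set of protected indices is
\[
A_i=\{l:l<i\}\cup\{h^{-1}(j): j<i,\ j\in\operatorname{ran}h,\ g(j,t)=1\}.
\]
All $h(l)$ with $l\in A_i$ have belief $1$ at time $t$, so $i\notin A_i$. Let $u\ge t$ be least such that one of the following holds:
\begin{enumerate}
\item[(a)] $g(h(i),u)=1$, or $g(h(l),u)=0$ for some $l\in A_i$;
\item[(b)] there is $h'\colon\{0,\dots,r-1\}\to\{0,\dots,u-1\}$ with $h'=h$ on $A_i$, $h'(i)\in C_u$ and $M\models D_s[h']$.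
\end{enumerate}
If (a) holds, the \emph{outcome} is (a) and $h$ is unchanged. Otherwise the outcome is (b), and we replace $h$ by the first such $h'$; it is injective because of the inequalities in $D_s$.

Such a $u$ exists. If (a) holds for no $u\ge t$, then $h(i)\notin K$ and $h(l)\in K$ for all $l\in A_i$. Take the conjunction of $D_s$, substitute $x$ for $v_i$ and $h(l)$ for $v_l$ $(l\in A_i)$, and quantify the remaining variables existentially. This is an existential formula over $K$ with the solution $h(i)\notin K$. It therefore has a solution in $C$, and (b) holds for all large $u$.

\emph{Step 2 (extension).} If some $j\le s$ has $g(j,u)=1$ and $j\notin\operatorname{ran}h$, take the least such $j$, put $h(r)=j$ and increase $r$ by $1$.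

\emph{Step 3 (commitment).} Put $h_{s+1}=h$, $r_{s+1}=r$ and $t_{s+1}=\max(u,s)+1$. Let $D_{s+1}$ be $D_s$ together with all literals in $=,P_0,\dots,P_s$ and $v_0,\dots,v_{r-1}$ that are true in $M$ under $h$.

\smallskip
\noindent\emph{Verification.} We show by induction on $i$ that there is a stage from which on the following hold:
\begin{enumerate}
\item[(1)] for $l<i$, the value $h_s(l)$ is defined, constant, and in $K$;
\item[(2)] for $j<i$, the belief about $j$ is constant, and if $j\in K$, then $j\in\operatorname{ran}h_s$ and $h_s^{-1}(j)$ is constant;
\item[(3)] no $l<i$ triggers.
\end{enumerate}
For $i=0$ there is nothing to prove. Assume (1)--(3) for $i$ and consider only stages from which on they hold.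

\emph{The value $h(i)$ becomes defined.} We have $r_s\ge i$ by (1), and $r_s$ never decreases. If $r_s=i$ forever, then $\operatorname{ran}h_s$ is a fixed finite set. Some $j\in K$ lies outside it. At a stage $s+1$ with $s\ge j$ after the belief about $j$ has settled, Step 2 increases $r$, a contradiction.

\emph{The value $h(i)$ changes at most once more.} Only indices $i'\ge i$ trigger, and $i\in A_{i'}$ if $i'>i$. So $h(i)$ changes only when $i$ triggers with outcome (b). The new value lies in $C_u$ and has belief $1$ from then on, so $i$ does not trigger again. Let $b$ be the final value of $h(i)$.

\emph{The index $i$ stops triggering, and $b\in K$.} Consider a stage $s+1$ so late that $h(i)=b$ from stage $s$ on and the beliefs about $b$ and about $h(l)$, $l<i$, are constant from time $t_s$ on. Suppose that $i$ triggers. Outcome (a) needs a change of belief after $t_s$ about $b$, some $h(l)$ with $l<i$, or some $j<i$; there is none. Outcome (b) replaces $b$, which has belief $0$ at time $u$, by an element of belief $1$, although $h(i)$ no longer changes. So $i$ does not trigger. Since no index $\le i$ triggers, $g(b,t_s)=1$ at all these stages, and $t_s\to\infty$ gives $b\in K$. This proves (1) and (3) for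 $i+1$.

\emph{The element $i\in M$.} Wait until also the belief about the element $i$ is constant, and suppose $i\in K$. Triggering indices now satisfy $i'>i$. If $i\in\operatorname{ran}h$, then $h^{-1}(i)\in A_{i'}$, so $i$ keeps its index forever. If $i\notin\operatorname{ran}h$ at Step 2 of a stage $s+1$ with $s\ge i$, then $i$ is the element added, because every $j<i$ is in the range or has belief $0$ by (2). This proves (2) for $i+1$.

By (1) the limit $h=\lim_s h_s\colon\omega\to K$ exists and $r_s\to\infty$. By (2) it is onto $K$. Each literal of $D_s$ holds under $h_{s'}$ for all $s'\ge s$, hence under $h$; in particular $h$ is injective. The sets $D_s$ are uniformly computable and decide every atomic formula in the $v_i$, so $\bigcup_s D_s$ is the atomic diagram of a computable structure on $\omega$, and $h$ is an isomorphism from it onto $K$.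
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:comp}]
By (S3), the map sending a basis of $\mathcal{M}_j$ to $e_1,\dots,e_{\delta+j}$ is elementary. By (S4) it extends to an elementary bijection from $\mathcal{M}_j$ onto $K$, that is, to an elementary embedding $\mathcal{M}_j\to M$ with image $K$. So $\mathcal{M}_j\cong K\preceq M$. Assume that $K$ is prolific; we verify the hypotheses of Lemma~\ref{lem:copy}.

\emph{Algebraic closure is $\Sigma^0_2$.} Call a pair $(\chi(\bar x,y),N)$, with $\chi$ an existential $L$-formula, \emph{correct} if $\chi$ is $N$-bounded in $M$. Incorrectness is witnessed by a tuple $\bar x$ and $N+1$ solutions, so correctness is $\Pi^0_1$. We have $y\in\operatorname{acl}(\bar b)$ if and only if there is a correct pair $(\chi,N)$ with $M\models\chi(\bar b,y)$. The direction from right to left is the definition of $\operatorname{acl}$. For the other, take the bounded formula from (S5) and replace it by an equivalent existential one; this is the first use of model completeness. So the relation $y\in\operatorname{acl}(\bar b)$ is $\Sigma^0_2$.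

\emph{$K$ is $\Delta^0_2$.} The set $K$ is $\Sigma^0_2$ by the previous paragraph. For the complement we use that $k$ is finite: an element is outside $K$ exactly when it helps to span $M$ with the least number of further elements. Precisely, $x\notin K$ if and only if
\[
\exists y_2,\dots,y_{k-j}\in M:\quad e_1,\dots,e_{\delta+k}\in\operatorname{acl}(e_1,\dots,e_{\delta+j},x,y_2,\dots,y_{k-j}).
\]
If $x\notin K$, then $e_1,\dots,e_{\delta+j},x$ is independent and extends to a basis of $M$ by $k-j-1$ further elements. If $x\in K$, the displayed closure has dimension at most $\delta+k-1$ and cannot contain a basis. The displayed condition is $\Sigma^0_2$.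

\emph{The set $C$.} Let $\Phi$ and $B$ witness that $K$ is prolific, and let $C$ be the $\Phi$-closure of $B$. It is infinite and contained in $K$. By model completeness, each of the finitely many $\varphi\in\Phi$ is equivalent in $M$ to an existential formula with the same parameters, so it defines a c.e.\ relation on $M$. Hence $C$ is c.e.

\emph{The extension hypothesis.} If $\theta(x)$ over $K$ has a solution outside $K=\operatorname{acl}(K)$, its solution set is cofinite by (S2), so it meets the infinite set $C$.
\end{proof}

\begin{remark}
Finiteness of $k$ was used only to show that the complement of $K$ is $\Sigma^0_2$. So if $T$ is a model complete flat theory with spectrum $\{\omega\}$ and $M$ is a computable copy of $\mathcal{M}_\omega$, then the closure of $\delta+j$ independent elements of $M$ is $\Sigma^0_2$ but not $\Delta^0_2$; otherwise Proposition~\ref{prop:flat} and Lemma~\ref{lem:copy} would put $j$ into the spectrum.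
\end{remark}

\section{A ternary relation and the plan of the count}\label{sec:ternary}

For the rest of the paper $T$ is flat and $K\models T$ is countable of finite dimension. If $K$ is not prolific, it has arbitrarily large finite subsets closed under any prescribed finite set of bounded formulas. In such subsets we can count, and counting the same configurations in two ways will give a contradiction.

\subsection{Rank over $K$}\label{sub:rank}

Elements of $K$ are all algebraic over $K$, so generic behavior must be studied in an extension. Let $\mathcal{U}\succeq K$ have cardinality $\aleph_1$. It realizes every type in finitely many variables over a countable subset. It suffices to treat one variable. A type containing a formula with finitely many solutions is realized by one of them; otherwise all its countably many formulas have cofinite solution sets, and these have a common element because $\mathcal{U}$ is uncountable.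

Inequality \eqref{eq:flat} holds in $\mathcal{U}$. Indeed, finitely many finite-dimensional closed subsets of an infinite-dimensional model lie in a countable infinite-dimensional elementary submodel, in which closures and dimensions are the same by (S1), and this submodel is isomorphic to $\mathcal{M}_\omega$ by (S4). So \eqref{eq:flat} holds in an infinite-dimensional model if and only if it holds in $\mathcal{M}_\omega$.

From now on $\operatorname{cl}(X)=\operatorname{acl}(K\cup X)$. This is again a pregeometry on $\mathcal{U}$; its dimension is called \emph{rank} and written $\operatorname{rk}$, and \emph{independent} means independent over $K$. A \emph{flat} is a $\operatorname{cl}$-closed set of finite rank. The least flat is $\operatorname{cl}(\emptyset)=K$, intersections of flats are flats, and a flat properly contained in another has smaller rank. Because $\dim K$ is finite, a flat $E$ is a finite-dimensional $\operatorname{acl}$-closed set with $\dim E=\dim K+\operatorname{rk}E$. Since $\sum_{s\ne\emptyset}(-1)^{|s|+1}=1$, the terms $\dim K$ cancel, and \eqref{eq:flat} holds for finite families of flats with $\operatorname{rk}$ in place of $\dim$. This is the only use of the finite dimension of $K$.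

For a $K$-definable set $Z\subseteq\mathcal{U}^m$ we write $\operatorname{rk}Z\le t$ if all tuples in $Z$ have rank at most $t$. The next lemma converts statements about rank in $\mathcal{U}$ into estimates in finite sets, even in finite subsets of $K$, whose own elements have rank $0$.

\begin{lemma}\label{lem:small}
Let $Z\subseteq\mathcal{U}^m$ be $K$-definable.
\begin{enumerate}
\item[(a)] If $Z$ contains one tuple of rank $m$, then it contains all of them, and $\operatorname{rk}(\mathcal{U}^m\setminus Z)\le m-1$.
\item[(b)] If $\operatorname{rk}Z\le t$, there is a constant $c_Z$ with $|Z\cap F^m|\le c_Z|F|^t$ for all finite nonempty $F\subseteq\mathcal{U}$.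
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is (S3) with $A=K$. For (b), let $\bar z\in Z$ and let $\bar z_H$, $H\subseteq\{1,\dots,m\}$, be a subtuple which is a basis of $\bar z$, so $|H|\le t$. By (S5), each coordinate $z_i$ satisfies $\varphi_i(\bar z_H,z_i)$ for some bounded formula $\varphi_i$ over $K$. Each choice of $H$ and $\varphi_1,\dots,\varphi_m$ defines a $K$-definable subset of $\mathcal{U}^m$. There are countably many choices, and these sets cover $Z$. Finitely many of them cover $Z$, for otherwise the type over $K$ saying that $\bar z$ is in $Z$ and in none of these sets would be consistent, hence realized in $\mathcal{U}$. If $\varphi_i$ is $N_i$-bounded, the corresponding set has at most $|F|^{|H|}N_1\cdots N_m$ elements in $F^m$.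
\end{proof}

\subsection{The relation $R$}

Non-disintegration gives a dependence among $n+1\ge3$ elements. Freezing all but three of them at values in $K$ yields a finitely-valued binary operation with finitely-valued inverses.

\begin{lemma}\label{lem:R}
There are a formula $R(x_1,x_2,x_3)$ over $K$ and integers $N\ge\rho_1,\rho_2,\rho_3\ge1$ such that:
\begin{enumerate}
\item[(a)] $R$ is $N$-bounded in each coordinate over the other two; so in a triple satisfying $R$ each entry lies in the closure of the other two;
\item[(b)] if two entries of a triple satisfying $R$ are independent, then any two of its entries are independent;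
\item[(c)] for each $i$, any independent pair placed in the two positions other than $i$ has exactly $\rho_i$ completions to a triple satisfying $R$.
\end{enumerate}
\end{lemma}

\begin{proof}
In a saturated model there are $A\ne\emptyset$ and $b\in\operatorname{acl}(A)$ with $b\notin\operatorname{acl}(a)$ for all $a\in A$. Take a minimal finite $\{a_1,\dots,a_n\}\subseteq A$ with $b$ in its algebraic closure. Then $n\ge2$. The $a_i$ are $\operatorname{acl}$-independent, since a redundant one could be dropped. By minimality $b$ is not algebraic over $\{a_l:l\ne i\}$, so by exchange $a_i$ is algebraic over $b$ and the other $a_l$. The conjunction of $n+1$ formulas given by (S5) is an $L$-formula $\chi(x_1,\dots,x_n,y)$, true of $(\bar a,b)$ and $N$-bounded in each variable over the remaining ones, for some $N$. By (S3), $\exists y\,\chi$ holds of every $\operatorname{acl}$-independent $n$-tuple in every model.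

Now let $a_1,\dots,a_n\in\mathcal{U}$ be independent over $K$; then $\exists y\,\chi(\bar a,y)$ holds. Suppose that $i\ge3$ and that $\exists y\,\chi(a_1,\dots,a_i,m_{i+1},\dots,m_n,y)$ holds with $m_{i+1},\dots,m_n\in K$. The formula $\exists y\,\chi(a_1,\dots,a_{i-1},v,m_{i+1},\dots,m_n,y)$ in $v$ has the solution $a_i\notin\operatorname{cl}(a_1,\dots,a_{i-1})$. By (S2) its solution set is cofinite, so it contains some $m_i$ in the infinite set $K$. Descending to $i=2$, put $R(x_1,x_2,x_3)=\chi(x_1,x_2,m_3,\dots,m_n,x_3)$. Then (a) holds, and $R(a_1,a_2,z)$ holds for some $z$.

For (b), the triple has rank $2$, and by (a) any two of its entries span it. For (c), the triple $(a_1,a_2,z)$ is pairwise independent by (b). So for each $i$ some independent pair has a number $\rho_i$ of completions in position $i$ with $1\le\rho_i\le N$. Having exactly $\rho_i$ completions is a $K$-definable condition on the pair, so it holds for all independent pairs by Lemma~\ref{lem:small}(a).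
\end{proof}

A triple satisfying $R$ is an \emph{$R$-triple}, and it is \emph{free} if its entries are pairwise independent. No entry of a free triple is in $K$.

\subsection{The single-valued case}\label{sub:model}

The idea of the count is visible when $R$ is the graph $x_1\cdot x_2=x_3$ of a binary operation in which any two of $x_1,x_2,x_3$ determine the third uniquely. Let $F$ be a set of $n$ elements closed under the operation and its two inverses. Consider two families of functions $F\to F$, each with two parameters:
\[
f_{ab}(x)=b\cdot(a\cdot x),\qquad g_{cd}(x)=(c\cdot x)\cdot(d\cdot x).
\]
Three exact counts are available.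
\begin{itemize}
\item \emph{Agreements.} The number of $(a,b,c,d;x)$ with $f_{ab}(x)=g_{cd}(x)$ is $n^4$: choose $a,c,d,x$ and solve for $b$. So for the $n^4$ \emph{labels} $(a,b,c,d)$, the functions $f_{ab}$ and $g_{cd}$ agree at one place on average.
\item \emph{Interpolation by $f$.} The number of $(x,x',y,y';a,b)$ with $f_{ab}(x)=y$ and $f_{ab}(x')=y'$ is $n^4$: choose $a,b,x,x'$. So the $n^4$ \emph{data} $(x,x',y,y')$ are interpolated by one $f_{ab}$ on average.
\item \emph{Interpolation by $g$.} Choosing $c,d,x,x'$ shows that the data are interpolated by one $g_{cd}$ on average.
\end{itemize}
Suppose that these averages were the typical values. Take typical data with $x\ne x'$ and the functions $f_{ab}$ and $g_{cd}$ that interpolate them. They agree at $x$ and at $x'$. If the labels $(a,b,c,d)$ are typical, the functions agree at one place only, and we have a contradiction.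

Two things can go wrong. First, an average need not be typical. For addition on $F=\mathbb{Z}/n$ we have $f_{ab}(x)=x+a+b$. The data can be interpolated only if $y-x=y'-x'$, so $n^3$ data have $n$ interpolants each and all others have none. Second, the labels that arise from typical data may be atypical. This is why two different families are needed: if $g$ were replaced by a second copy of $f$, uniqueness of the interpolant would force $(c,d)=(a,b)$, and the two functions would agree everywhere. In Section~\ref{sec:geom} flatness rules out both failures, with ``typical'' read as ``of rank $4$''. In Section~\ref{sec:count} the count is carried out for a multi-valued operation, where all averages become powers of one number $\rho$.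

\section{Points and lines in a flat geometry}\label{sec:geom}

Flats of rank $1$ are \emph{points} and flats of rank $2$ are \emph{lines}. For $v\notin K$ write $\hat v=\operatorname{cl}(v)$. Two distinct points span a line, which is the only line containing both. The entries of a free triple determine three distinct points on one line, the closure of any two entries.

\subsection{A weight inequality and the absence of polygons}

We apply \eqref{eq:flat} only to a flat $E_0$ of ``known'' elements together with points and lines that are not inside it. A line costs two dimensions, and each point that it contains, whether in a chosen set $\mathcal{P}$ or in $E_0$, gives one back. The weight below is the surplus.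

\begin{lemma}\label{lem:weight}
Let $E_0$ be a flat, $\mathcal{P}$ a finite nonempty set of points and $\mathcal{L}$ a finite set of lines, with no member of $\mathcal{P}\cup\mathcal{L}$ contained in $E_0$. For $\ell\in\mathcal{L}$ put
\[
w(\ell)=|\{\pi\in\mathcal{P}:\pi\subseteq\ell\}|+\operatorname{rk}(\ell\cap E_0)-2 .
\]
Then $\sum_{\ell\in\mathcal{L}}w(\ell)<|\mathcal{P}|$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:flat} to the family $\{E_0\}\cup\mathcal{L}\cup\mathcal{P}$, whose members are distinct, and let $E$ be the closure of its union. The terms with $|s|=1$ add up to $\operatorname{rk}E_0+2|\mathcal{L}|+|\mathcal{P}|$. Let $|s|\ge2$. Then $E_s$ lies in a point or is a proper subflat of a line, since distinct lines are incomparable and no line is contained in $E_0$. So $E_s$ is $K$ or a point, and $\operatorname{rk}E_s$ is the number of points contained in $E_s$. For an arbitrary point $\pi$ let $S_\pi$ be the set of members of the family that contain $\pi$, and $m_\pi=|S_\pi|$. For a set $S$ with $m\ge1$ elements, $\sum_{s\subseteq S,\,|s|\ge2}(-1)^{|s|+1}=1-m$. Hence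
\[
\sum_{|s|\ge2}(-1)^{|s|+1}\operatorname{rk}E_s=\sum_{\pi:\,m_\pi\ge2}\ \sum_{s\subseteq S_\pi,\,|s|\ge2}(-1)^{|s|+1}=-\sum_{\pi:\,m_\pi\ge2}(m_\pi-1).
\]
If $\pi\in\mathcal{P}$, then $S_\pi$ consists of $\pi$ and the lines of $\mathcal{L}$ through $\pi$. If $\pi\subseteq E_0$, then $S_\pi$ consists of $E_0$ and the lines of $\mathcal{L}$ through $\pi$. In both cases $m_\pi-1$ is the number of lines of $\mathcal{L}$ through $\pi$. Summing over these two disjoint kinds of points gives $\sum_\ell|\{\pi\in\mathcal{P}:\pi\subseteq\ell\}|$ and $\sum_\ell\operatorname{rk}(\ell\cap E_0)$. The remaining terms $m_\pi-1$ are positive and may be dropped. Therefore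
\[
\operatorname{rk}E\le\operatorname{rk}E_0+|\mathcal{P}|-\sum_{\ell\in\mathcal{L}}w(\ell).
\]
Since $\mathcal{P}\ne\emptyset$, $E$ properly contains $E_0$, so $\operatorname{rk}E>\operatorname{rk}E_0$.
\end{proof}

The four planes of Section~\ref{sub:flat} are four lines in the present sense: a triangle whose three sides all meet a fourth line. The next lemma forbids polygons of this kind. It is stated for closed walks, so that in applications only neighbors have to be shown distinct.

\begin{lemma}\label{lem:polygon}
Let $E_0$ be a flat. There is no sequence $\pi_0,\ell_1,\pi_1,\dots,\ell_m,\pi_m$ with $m\ge1$ and $\pi_m=\pi_0$ such that the $\pi_i$ are points not contained in $E_0$, each $\ell_i$ is a line that contains $\pi_{i-1}$, $\pi_i$ and an element of $E_0\setminus K$, and $\pi_{i-1}\ne\pi_i$ for $1\le i\le m$ and $\ell_i\ne\ell_{i+1}$ for $1\le i<m$.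
\end{lemma}

\begin{proof}
Write the sequence as $v_0,\dots,v_{2m}$ and choose $i<j$ with $v_i=v_j$ and $j-i$ minimal. Points and lines alternate, so $j-i=2t$ is even, and $t\ne1$ by the last two conditions. Thus $v_i,\dots,v_{j-1}$ consist of $t\ge2$ distinct points and $t$ distinct lines, arranged in a cycle. Each of these lines contains its two neighbors in the cycle, which are distinct points, and it is not contained in $E_0$. So each has weight at least $2+1-2=1$, and the weights add up to at least $t$, contradicting Lemma~\ref{lem:weight}.
\end{proof}

\subsection{The configurations}

We now write agreements and interpolations for the multi-valued operation $R$, recording the intermediate values $p=a\cdot x$, $q=c\cdot x$, $r=d\cdot x$ as coordinates. Define $K$-definable sets: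
\begin{itemize}
\item $Y\subseteq\mathcal{U}^9$: tuples $(a,b,c,d;x,p,y,q,r)$ with
\[
R(a,x,p),\ R(b,p,y),\ R(c,x,q),\ R(d,x,r),\ R(q,r,y);
\]
\item $I\subseteq\mathcal{U}^8$: tuples $(x,x',y,y';a,b,p,p')$ with
\[
R(a,x,p),\ R(b,p,y),\ R(a,x',p'),\ R(b,p',y');
\]
\item $J\subseteq\mathcal{U}^{10}$: tuples $(x,x',y,y';c,d,q,r,q',r')$ with
\[
R(c,x,q),\ R(d,x,r),\ R(q,r,y),\ R(c,x',q'),\ R(d,x',r'),\ R(q',r',y');
\]
\item $W\subseteq\mathcal{U}^{14}$: tuples $(a,b,c,d;x,p,y,q,r;x',p',y',q',r')$ satisfying the ten relations that define $I$ and $J$.
\end{itemize}
As before, $(a,b,c,d)$ are the \emph{labels} and $(x,x',y,y')$ the \emph{data}. The ten relations split as $5+5$ or as $4+6$: an element of $W$ is an ordered pair of elements of $Y$ with the same labels, and it is also a pair in $I\times J$ with the same data. Figure~\ref{fig:Y} shows an element of $Y$.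

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-0.75,-1.5) -- (1,2);
\draw (-1,2.5) -- (3,1.5);
\draw (-1.5,0.75) -- (3,-1.5);
\draw (-1.5,0) -- (3,0);
\draw (3,-1.5) -- (3,1.5);
\fill (0,0) circle (2pt) node[below=3pt] {$\ x$};
\fill (1,2) circle (2pt) node[above] {$p$};
\fill (3,1.5) circle (2pt) node[right] {$y$};
\fill (3,0) circle (2pt) node[right] {$r$};
\fill (3,-1.5) circle (2pt) node[right] {$q$};
\filldraw[fill=white] (-0.75,-1.5) circle (2pt) node[left] {$a$};
\filldraw[fill=white] (-1,2.5) circle (2pt) node[left] {$b$};
\filldraw[fill=white] (-1.5,0.75) circle (2pt) node[left] {$c$};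
\filldraw[fill=white] (-1.5,0) circle (2pt) node[left] {$d$};
\node at (0.8,1) {$\ell_a$};
\node at (2.1,2) {$\ell_b$};
\node at (1.5,-1.05) {$\ell_c$};
\node at (1.8,0.22) {$\ell_d$};
\node at (3.25,0.75) {$\ell_0$};
\end{tikzpicture}
\caption{An element of $Y$. Each of the five segments carries one triple satisfying $R$; the labels $a,b,c,d$ are drawn hollow. Over the flat spanned by the labels, each line has weight at least $1$ with respect to the five solid points, which is one more in total than flatness allows if these points lie outside that flat.}
\label{fig:Y}
\end{figure}

\begin{lemma}\label{lem:position}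
\begin{enumerate}
\item[(a)] Let $\operatorname{rk}(a,b,x)=3$ and $R(a,x,p)$. Then $(a,x,p)$ is free, $b,p$ are independent, and the line $\ell_b=\operatorname{cl}(b,p)$ does not contain $x$; so it differs from $\ell_a=\operatorname{cl}(a,x)$.
\item[(b)] Let $\operatorname{rk}(c,d,x)=3$, $R(c,x,q)$ and $R(d,x,r)$. Then $(c,x,q)$ and $(d,x,r)$ are free, $q,r$ are independent, the line $\ell_0=\operatorname{cl}(q,r)$ does not contain $x$, and $\ell_0$, $\ell_c=\operatorname{cl}(c,x)$, $\ell_d=\operatorname{cl}(d,x)$ are distinct.
\end{enumerate}
In particular, under these hypotheses $R$-triples $(b,p,y)$ and $(q,r,y)$ are free.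
\end{lemma}

\begin{proof}
Freeness comes from Lemma~\ref{lem:R}(b) each time. (a) We have $p\in\ell_a\setminus K$ and $b\notin\ell_a$, so $b,p$ are independent. If $x\in\ell_b$, then $\ell_a=\operatorname{cl}(x,p)=\ell_b\ni b$, which is false.

(b) We have $\ell_c\ne\ell_d$ because $\operatorname{rk}(c,d,x)=3$. If $q,r$ were dependent, then $\hat q=\hat r$ and $\ell_c=\operatorname{cl}(x,q)=\operatorname{cl}(x,r)=\ell_d$. If $x\in\ell_0$, then $\ell_c=\operatorname{cl}(x,q)=\ell_0=\operatorname{cl}(x,r)=\ell_d$. So $x\notin\ell_0$, whereas $x\in\ell_c\cap\ell_d$.
\end{proof}

The next lemma says that $f_{ab}$ and $g_{cd}$ agree only at places algebraic over the labels. It assumes nothing about the relation between $(a,b)$ and $(c,d)$. This is essential, because independence of the labels is what we want to deduce from it; the price is that lines may coincide.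

\begin{lemma}\label{lem:agree}
If $(a,b,c,d;x,p,y,q,r)\in Y$ and $\operatorname{rk}(a,b,x)=\operatorname{rk}(c,d,x)=3$, then $x\in\operatorname{cl}(a,b,c,d)$.
\end{lemma}

\begin{proof}
Let $E_0=\operatorname{cl}(a,b,c,d)$ and suppose $x\notin E_0$. By Lemma~\ref{lem:position} all five $R$-triples are free; they span the lines $\ell_a,\ell_b,\ell_c,\ell_d,\ell_0$. None of $p,y,q,r$ is in $E_0$, because $x\in\operatorname{cl}(a,p)$, $p\in\operatorname{cl}(b,y)$, $x\in\operatorname{cl}(c,q)$ and $x\in\operatorname{cl}(d,r)$. So none of the five lines is contained in $E_0$. The lines $\ell_a,\ell_b,\ell_c,\ell_d$ contain the elements $a,b,c,d$ of $E_0\setminus K$, respectively.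

\emph{Case 1: $\ell_b=\ell_0$.} Then $b\in\ell_0$, and the triangle $\hat x,\ell_c,\hat q,\ell_0,\hat r,\ell_d,\hat x$ contradicts Lemma~\ref{lem:polygon}: its vertices are distinct by freeness and its sides by Lemma~\ref{lem:position}(b).

\emph{Case 2: $\ell_b\ne\ell_0$.} The five points $\hat x,\hat p,\hat y,\hat q,\hat r$ are distinct. Indeed, $\hat x\ne\hat p,\hat q,\hat r$ and $\hat p\ne\hat y$ by freeness, and $\hat q,\hat r,\hat y$ are distinct by freeness. Next, $\hat x\ne\hat y$ because $y\in\ell_b$ and $x\notin\ell_b$. Finally, $\hat p=\hat q$ would give $\ell_b=\operatorname{cl}(p,y)=\operatorname{cl}(q,y)=\ell_0$, and $\hat p=\hat r$ would give $\ell_b=\operatorname{cl}(r,y)=\ell_0$. Let $\mathcal{P}$ be the set of these five points and $\mathcal{L}$ the set of the lines. Each of $\ell_a,\ell_b,\ell_c,\ell_d$ contains two points of $\mathcal{P}$ and meets $E_0$ in rank $1$, and $\ell_0$ contains three points of $\mathcal{P}$; so every line has weight at least $1$. The element $x$ lies on $\ell_a,\ell_c,\ell_d$ and not on $\ell_b,\ell_0$, and $\ell_c\ne\ell_d$, $\ell_b\ne\ell_0$. Hence either the five lines are distinct, with total weight at least $5$, or there are four lines and $\ell_a$ equals $\ell_c$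 or $\ell_d$. In the latter case $\ell_a$ contains $\hat x,\hat p$ and one of $\hat q,\hat r$, so $w(\ell_a)\ge3+1-2=2$ and the total weight is at least $2+1+1+1=5$. Both contradict Lemma~\ref{lem:weight}.
\end{proof}

\begin{lemma}\label{lem:rank}
The sets $Y$, $I$, $J$ have rank at most $4$. Moreover:
\begin{enumerate}
\item[(a)] if an element of $Y$ has rank $4$, its labels have rank $4$;
\item[(b)] if an element of $I$ or of $J$ has rank $4$, its data have rank $4$;
\item[(c)] if the data of an element of $W$ have rank $4$, its labels have rank $4$.
\end{enumerate}
\end{lemma}

\begin{proof}
An element of $Y$ lies in $\operatorname{cl}(x,p,y,q)$: we obtain $a$ from $x,p$; $b$ from $p,y$; $c$ from $x,q$; $r$ from $q,y$; and $d$ from $x,r$. An element of $I$ lies in $\operatorname{cl}(a,b,x,x')$, and an element of $J$ lies in $\operatorname{cl}(c,d,x,x')$.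

(a) Here $x,p,y,q$ are independent. Since $\operatorname{cl}(a,b,x)$ contains $x,p,y$ and $\operatorname{cl}(c,d,x)$ contains $x,q,y$, both have rank $3$. By Lemma~\ref{lem:agree}, $x\in\operatorname{cl}(a,b,c,d)$, and then $p,y,q\in\operatorname{cl}(a,b,c,d)$.

(b) Let $E_0=\operatorname{cl}(x,x',y,y')$. Every $R$-triple in the definitions of $I$ and $J$ has one entry among the data, so its other two entries are both in $E_0$ or both outside.

Take an element of $I$ of rank $4$. Then $a,b,x,x'$ are independent, and by Lemma~\ref{lem:position}(a), applied to $x$ and to $x'$, all four triples are free. The elements $b,p,a,p'$ are linked in this order by triples, so they are all in $E_0$ or all outside. If they are outside, consider the quadrilateral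
\[
\hat b,\ \operatorname{cl}(b,p),\ \hat p,\ \operatorname{cl}(a,x),\ \hat a,\ \operatorname{cl}(a,x'),\ \hat p',\ \operatorname{cl}(b,p'),\ \hat b .
\]
Its lines contain $y,x,x',y'\in E_0\setminus K$, respectively. Consecutive points are distinct by freeness. The first two lines and the last two lines are distinct by Lemma~\ref{lem:position}(a), and the middle two because $\operatorname{rk}(a,x,x')=3$. This contradicts Lemma~\ref{lem:polygon}. So $a,b,x,x'\in E_0$ and $\operatorname{rk}E_0=4$.

Take an element of $J$ of rank $4$. Then $c,d,x,x'$ are independent, and by Lemma~\ref{lem:position}(b), applied to $x$ and to $x'$, all six triples are free. The elements $c,q,r,d,r',q'$ are linked in this order by triples. If they are all outside $E_0$, consider the hexagon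
\[
\hat c,\ \operatorname{cl}(c,x),\ \hat q,\ \operatorname{cl}(q,r),\ \hat r,\ \operatorname{cl}(d,x),\ \hat d,\ \operatorname{cl}(d,x'),\ \hat r',\ \operatorname{cl}(q',r'),\ \hat q',\ \operatorname{cl}(c,x'),\ \hat c .
\]
Its lines contain $x,y,x,x',y',x'\in E_0\setminus K$, respectively. Consecutive points are distinct by freeness. The first three lines are distinct by Lemma~\ref{lem:position}(b), and so are the last three; the third and fourth differ because $\operatorname{rk}(d,x,x')=3$. This contradicts Lemma~\ref{lem:polygon}. So $c,d,x,x'\in E_0$ and $\operatorname{rk}E_0=4$.

(c) The data lie in $\operatorname{cl}(a,b,x,x')$ and in $\operatorname{cl}(c,d,x,x')$, so $a,b,x,x'$ are independent and $c,d,x,x'$ are independent. Lemma~\ref{lem:agree} applies to both elements of $Y$ and gives $x,x'\in\operatorname{cl}(a,b,c,d)$. Then $y,y'\in\operatorname{cl}(a,b,c,d)$ as well.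
\end{proof}

In the terms of Section~\ref{sub:model}, parts (a) and (b) say that averages are typical values, and part (c) says that typical data produce typical labels. Part (b) is the one that fails in Example~\ref{ex:notprolific}(b) with $R$ the graph of addition: there $y-x=y'-x'$ on $I$, so the data have rank at most $3$.

\section{Counting in finite closed sets}\label{sec:count}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
Suppose that $K$ is not prolific. We first fix a finite set $\Phi$ of bounded formulas that keeps all solutions to be counted inside a $\Phi$-closed set.

\smallskip
\noindent\emph{Generic fibers.} Let $S$ be $Y$, $I$ or $J$, let $\tau\colon S\to\mathcal{U}^4$ be the projection to the first four coordinates (the labels for $Y$, the data for $I$ and $J$), and let $S_{\bar g}=\tau^{-1}(\bar g)$. Let $\bar g$ have rank $4$. Elements of $S_{\bar g}$ have rank at most $4$ by Lemma~\ref{lem:rank} and contain $\bar g$, so their coordinates lie in the countable set $\operatorname{cl}(\bar g)$. The set of $i$-th coordinates of elements of $S_{\bar g}$ is definable and countable, hence not cofinite in $\mathcal{U}$, hence finite. So $S_{\bar g}$ is finite, say of size $\sigma_S$. By Lemma~\ref{lem:small}(a),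 the $K$-definable set $\Lambda_S=\{\bar g:|S_{\bar g}|=\sigma_S\}$ contains all tuples of rank $4$, and its complement has rank at most $3$.

\smallskip
\noindent\emph{The set $\Phi$ and the sets $F$.} Let $\Phi$ consist of $R$, read as a bounded formula in each of its three coordinates, and of the $\sigma_S$-bounded formulas ``$\bar g\in\Lambda_S$ and $v$ is the $i$-th coordinate of an element of $S_{\bar g}$'' for $S=Y,I,J$ and all $i$. Since $K$ is infinite and not prolific, the $\Phi$-closures of its finite subsets are arbitrarily large finite subsets $F\subseteq K$ that are $\Phi$-closed in $\mathcal{U}$. Fix such an $F\ne\emptyset$, put $n=|F|$, and write $Z(F)=Z\cap F^m$ for $Z\subseteq\mathcal{U}^m$. All constants in $O(\cdot)$ are independent of $F$. As $n$ is unbounded, $\alpha n^t+O(n^{t-1})\le\beta n^t+O(n^{t-1})$ implies $\alpha\le\beta$, so leading coefficients of two estimates for the same quantity agree. By Lemma~\ref{lem:small}(b), each of $\Lambda_Y$, $\Lambda_I$, $\Lambda_J$ and $\Lambda_I\cap\Lambda_J$ has $n^4+O(n^3)$ elements in $F^4$.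

\smallskip
\noindent\emph{Step 1: $\rho_1=\rho_2=\rho_3$.} Fix $i$. For a pair in $F^2$, all completions in position $i$ lie in $F$, and there are at most $N$. The pairs whose number of completions is not $\rho_i$ form a $K$-definable set of rank at most $1$, with $O(n)$ elements in $F^2$. So $|R(F)|=\rho_in^2+O(n)$ for $i=1,2,3$, and the $\rho_i$ have a common value $\rho\ge1$. Thus every independent pair, in any two positions, has exactly $\rho$ completions.

\smallskip
\noindent\emph{Step 2: counting $Y$, $I$, $J$ from free coordinates.} We claim
\[
|Y(F)|=\rho^5n^4+O(n^3),\qquad |I(F)|=\rho^4n^4+O(n^3),\qquad |J(F)|=\rho^6n^4+O(n^3).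
\]
For $Y$, start from $(x,p,y,q)$ and choose in turn $a$ from $x,p$; $b$ from $p,y$; $c$ from $x,q$; $r$ from $q,y$; and $d$ from $x,r$. There are at most $N^5$ completions, and if the starting tuple is in $F^4$ they all lie in $F$. If the starting tuple has rank $4$, every pair used is independent: for $x,r$ note that $r\in\operatorname{cl}(q,y)\setminus K$, since $(q,r,y)$ is free, and $x\notin\operatorname{cl}(q,y)$. Then there are exactly $\rho^5$ completions. So the starting tuples with a different number of completions form a $K$-definable set of rank at most $3$, and they contribute $O(n^3)$. For $I$, start from $(a,b,x,x')$ and choose $p$, $p'$, $y$, $y'$ from the pairs $(a,x)$, $(a,x')$, $(b,p)$, $(b,p')$. For $J$, start from $(c,d,x,x')$ and choose $q$, $r$, $y$, $q'$, $r'$, $y'$ from the pairs $(c,x)$, $(d,x)$, $(q,r)$, $(c,x')$, $(d,x')$, $(q',r')$. When the starting tuple has rank $4$, these pairs are independent by Lemma~\ref{lem:position}, and the same argument applies.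

\smallskip
\noindent\emph{Step 3: counting $Y$, $I$, $J$ along $\tau$.} For $\bar g\in\Lambda_S(F)$, all $\sigma_S$ elements of $S_{\bar g}$ have their coordinates in $F$, by the choice of $\Phi$. The $K$-definable set $\{s\in S:\tau(s)\notin\Lambda_S\}$ has rank at most $3$: an element of rank $4$ has $\operatorname{rk}\tau(s)=4$ by Lemma~\ref{lem:rank}(a),(b), so $\tau(s)\in\Lambda_S$. Hence $|S(F)|=\sigma_S|\Lambda_S(F)|+O(n^3)=\sigma_Sn^4+O(n^3)$, and comparison with Step 2 gives
\[
\sigma_Y=\rho^5,\qquad\sigma_I=\rho^4,\qquad\sigma_J=\rho^6 .
\]

\smallskip
\noindent\emph{Step 4: counting $W$ in two ways.} Viewing elements of $W$ as pairs in $Y$, let $W_0$ be the set of those whose labels are in $\Lambda_Y$ and whose two elements of $Y$ are distinct. Then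
\[
|W_0(F)|=(\sigma_Y^2-\sigma_Y)\,|\Lambda_Y(F)|=(\rho^{10}-\rho^5)n^4+O(n^3).
\]
Viewing elements of $W$ as pairs in $I\times J$, let $W_1$ be the set of those whose data are in $\Lambda_I\cap\Lambda_J$. Then
\[
|W_1(F)|=\sigma_I\sigma_J\,|(\Lambda_I\cap\Lambda_J)(F)|=\rho^{10}n^4+O(n^3).
\]
The $K$-definable set $W_1\setminus W_0$ has rank at most $3$. To see this, let $w\in W_1$ have data $\bar e$. The fibers $I_{\bar e}$ and $J_{\bar e}$ are finite and definable over $K\bar e$, so all coordinates of $w$ are in $\operatorname{cl}(\bar e)$ and $\operatorname{rk}w=\operatorname{rk}\bar e$. If $\operatorname{rk}\bar e=4$, then $x\ne x'$, so the two elements of $Y$ are distinct, and the labels have rank $4$ by Lemma~\ref{lem:rank}(c), so they are in $\Lambda_Y$; thus $w\in W_0$. By Lemma~\ref{lem:small}(b), $|W_1(F)|\le|W_0(F)|+O(n^3)$, that is,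
\[
\rho^{10}n^4+O(n^3)\le(\rho^{10}-\rho^5)n^4+O(n^3).
\]
Hence $\rho^{10}\le\rho^{10}-\rho^5$, which is impossible for $\rho\ge1$. So $K$ is prolific.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Uri Andrews and Omer Mermelstein, \emph{Recursive spectra of flat strongly minimal theories}, arXiv:2104.14550 (2021).

\end{thebibliography}
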